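# Lattice points in irrational triangles: a bounded error term and a logarithmic one

## A triangle cut by the $x$-axis

Let $u>v>0$ and $T>0$ be real, write $\theta=u/v$, $\eta=v/u$, $p=\frac{T}{u-v}$, and consider
$$W=\{(x,y)\in\mathbb R^2:\ x\ge 0,\ x+y\ge 0,\ ux+vy\le T\}.$$
This is the triangle with vertices $(0,0)$, $(0,T/v)$ and $(p,-p)$; the last point lies on the line $ux+vy=T$ because $p(u-v)=T$. The $x$-axis cuts $W$ into two triangles. The upper one is $\{x,y\ge0,\ ux+vy\le T\}$. The lower one has vertices $(0,0)$, $(T/u,0)$, $(p,-p)$. Counting lattice points,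
$$\#\{(x,y)\in\mathbb Z_{\ge0}^2: ux+vy\le T\}=\#(W\cap\mathbb Z^2)-\#\{(x,y)\in W\cap\mathbb Z^2:\ y\le-1\}. \tag{1}$$

We slice the two sets on the right in different directions. In $W$, fix $x=i\ge0$ and use the coordinate $j=x+y\ge0$. Since $ux+vy=(u-v)i+vj$, the last inequality says $vj\le(u-v)(p-i)$, that is,
$$0\le j\le (p-i)(\theta-1). \tag{2}$$
In the lower set, fix $y=-i$ with $i\ge1$ and use $j=x-i\ge0$ (then $x\ge0$ is automatic). Since $ux+vy=(u-v)i+uj$, we get
$$0\le j\le (p-i)(1-\eta). \tag{3}$$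
The two bounds differ by $(p-i)(\theta+\eta-2)$. Suppose this number is an integer for every $i\ge1$. Then the floors of the two bounds differ by exactly that integer, all irregular terms with $i\ge1$ cancel in (1), and a single floor function survives, the one from the slice $i=0$. The purpose of the construction is to produce irrational triangles whose lattice point count has a *bounded* error, in contradiction with a conjecture which predicted logarithmic oscillation.

## The error term $d(T)$ and the conjecture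

For $u,v>0$ let $\Delta_{u,v}$ be the triangle with vertices $(0,0),(1/u,0),(0,1/v)$. For a positive integer $T$ put
$$\mathrm{ehr}(T)=\#(T\Delta_{u,v}\cap\mathbb Z^2)=\#\{(x,y)\in\mathbb Z_{\ge0}^2: ux+vy\le T\},$$
and define $d(T)$ by
$$\mathrm{ehr}(T)=\frac{T^2}{2uv}+\frac12\Big(\frac1u+\frac1v\Big)T+d(T). \tag{4}$$
The main term is the area of $T\Delta_{u,v}$ plus half the lengths of its two legs.

**Definition (optimal logarithmic size).** We say that $d(T)$ is *optimally $\pm\mathcal O(\log T)$* if $d(T)=\mathcal O(\log T)$ and there are a constant $K>0$ and two increasing sequences $(T_i)$, $(T_j)$ with $d(T_i)>K\log T_i$ and $d(T_j)<-K\log T_j$. In these notes the sequences consist of positive integers.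

**Definition (quasipolynomial).** A function $f$ on the positive integers is a quasipolynomial if for some $r\ge1$ its restriction to each residue class mod $r$ is a polynomial. For instance $\lfloor T/2\rfloor$ is one, with $r=2$.

**Known result (Cristofaro-Gardiner, Li, Stanley).** If $u/v$ is irrational, then $\mathrm{ehr}(T)$ is a quasipolynomial if and only if
$$(\ast)\qquad u+v=\alpha\quad\text{and}\quad\frac1u+\frac1v=\beta\quad\text{for}\quad\beta,\ \alpha\beta\in\mathbb N.$$

Put $q=\theta+\eta=\frac uv+\frac vu$. Since $(u+v)(\frac1u+\frac1v)=q+2$, condition $(\ast)$ says that $q\in\mathbb Z$ and $\frac1u+\frac1v\in\mathbb Z$.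

**Example.** Let $\varphi=\frac{1+\sqrt5}2$, $u=\varphi^2+1\approx3.618$, $v=\varphi^{-2}+1\approx1.382$. Then $u+v=5$, $uv=5$, $\frac1u+\frac1v=1$, so $(\ast)$ holds. Counting by hand for $T=1,\dots,5$ gives $\mathrm{ehr}=1,2,3,4,6$, hence $d=0.4,\ 0.6,\ 0.6,\ 0.4,\ 1$.

A *quadratic surd* is an irrational real root of a quadratic polynomial with integer coefficients. The following is stated in Dan Cristofaro-Gardiner, Tara S. Holm, Alessia Mandini and Ana Rita Pires, "On infinite staircases in toric symplectic four-manifolds", arXiv:2004.13062 (2020).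

**Conjecture.** Let $\frac uv$ be a quadratic surd with $\frac uv+\frac vu\in\mathbb Q$. If $(\ast)$ does not hold, then $d(T)$ is optimally $\pm\mathcal O(\log T)$, with $T_i,T_j$ sequences of positive integers.

If $\theta$ is irrational and $q\in\mathbb Q$, then $\theta,\eta$ are the two roots of $x^2-qx+1$. So they are conjugate in the real quadratic field $F=\mathbb Q(\theta)$, and $q>2$ because $\theta>0$, $\theta\ne1$.

Notation: $\psi(x)=\{x\}-\frac12$, $\|x\|$ is the distance to the nearest integer, $e(x)=e^{2\pi ix}$.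

**What plain slicing gives, and where it stops.** Slice $T\Delta_{u,v}$ vertically, with $X_0=\lfloor T/u\rfloor$. Since $\lfloor z\rfloor+1=z+\frac12-\psi(z)$,
$$\mathrm{ehr}(T)=\sum_{x=0}^{X_0}\Big(\frac{T-ux}v+\frac12\Big)-\sum_{x=0}^{X_0}\psi\Big(\frac Tv-\theta x\Big).$$
Write $X_0=\frac Tu-f$ with $f=\{T/u\}$. The first sum has $\frac Tu+1-f$ terms in arithmetic progression, with average $\frac T{2v}+\frac{\theta f}2+\frac12$. Its value is
$$\frac{T^2}{2uv}+\frac T{2u}+\frac{\theta f T}{2u}+\frac{(1-f)T}{2v}+\mathcal O(1)=\frac{T^2}{2uv}+\frac12\Big(\frac1u+\frac1v\Big)T+\mathcal O(1),$$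
as $\theta/u=1/v$. Hence
$$d(T)=\mathcal O(1)-\sum_{x=0}^{X_0}\psi\Big(\frac Tv-\theta x\Big). \tag{5}$$
The substitution $x=X_0-i$ turns the sum into $\sum_{i=0}^{X_0}\psi(i\theta+s)$ with $s=\theta\{T/u\}$. For $s=0$ such sums do reach $\pm$ a multiple of $\log X_0$ for well-chosen lengths; we prove this below, and it makes the conjecture plausible. But the single integer $T$ fixes both the length $X_0$ and the shift $s$. The block computation that produces the logarithm needs $n|s|$ small for block lengths $n$ up to the order of $X_0$, and when $u$ is irrational we cannot just set $s=0$. At this coupling the argument stops, and for some $(u,v)$ the coupling destroys the logarithm completely.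

## The golden triangle by hand

Take $u=\varphi$, $v=\varphi^{-1}$, so $uv=1$, $\frac1u+\frac1v=\sqrt5$. This is not an integer, so $(\ast)$ fails, and $q=\varphi^2+\varphi^{-2}=3$.

For $T=1$: $x=0$ allows $y\le1.618$, and $x=1$ is impossible, so $\mathrm{ehr}=2$. For $T=2$: $x=0$ gives $y\le3.236$ (4 points), $x=1$ gives $y\le0.618$ (1 point), so $\mathrm{ehr}=5$. For $T=3$: $y\le4.854$ (5 points) and $y\le2.236$ (3 points), so $\mathrm{ehr}=8$. By (4),
$$d(1)=2-\tfrac12-\tfrac{\sqrt5}2\approx0.382,\qquad d(2)=5-2-\sqrt5\approx0.764,\qquad d(3)=8-\tfrac92-\tfrac{3\sqrt5}2\approx0.146 .$$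
These numbers are $1-\{\varphi T\}$ for $T=1,2,3$. Here $u-v=1$, so $p=T$ is an integer, and $\theta+\eta-2=1$. Thus $(p-i)(\theta+\eta-2)=T-i$ is an integer, which is the situation of the first section.

## Bounded error under $(\ast\ast)$

The integrality we need holds under the condition
$$(\ast\ast)\qquad q=\tfrac uv+\tfrac vu\in\mathbb Z,\qquad \tfrac1u-\tfrac1v\in\mathbb Z,\qquad u/v\notin\mathbb Q.$$
It is symmetric in $u,v$, so assume $u>v$. Put $k=q\ge3$ and $\gamma=\frac1v-\frac1u\in\mathbb N$. Since $\frac1u=\frac\eta v$, we have $\gamma=\frac{1-\eta}v$, so $(\ast\ast)$ with $u>v$ says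
$$\theta=\frac{k+\sqrt{k^2-4}}2,\qquad v=\frac{1-\eta}\gamma,\qquad u=\theta v=\frac{\theta-1}\gamma. \tag{6}$$
Conversely, every pair of integers $k\ge3$, $\gamma\ge1$ gives such $u,v$. Indeed $k^2-4$ is not a square, because $(k-1)^2<k^2-4<k^2$, so $\theta$ is irrational.

**Theorem 1.** Under $(\ast\ast)$ with $u>v$, put $p=\frac{\gamma T}{k-2}$. For every positive integer $T$,
$$\mathrm{ehr}(T)=\Big\lfloor\frac Tv\Big\rfloor+1+(k-2)\sum_{i=1}^{\lfloor p\rfloor}(p-i),\qquad d(T)=1-\Big\{\frac Tv\Big\}+\frac{k-2}2\{p\}(1-\{p\}).$$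
Hence $0<d(T)\le1+\frac{k-2}8$ for all $T$. Moreover $(\ast)$ fails. So each such $(u,v)$ is a counterexample to the conjecture. The choice $k=3$, $\gamma=1$ gives $u=\varphi$, $v=\varphi^{-1}$, where $\mathrm{ehr}(T)=\frac{T(T-1)}2+\lfloor\varphi T\rfloor+1$ and $d(T)=1-\{\varphi T\}\in(0,1]$.

**Step 1: $(\ast)$ fails.** It suffices that $\frac1u+\frac1v$ is irrational. By (6), $\frac1u+\frac1v=\frac{1+\eta}v=\gamma\frac{1+\eta}{1-\eta}$. Dividing numerator and denominator by $\eta$,
$$\Big(\frac{1+\eta}{1-\eta}\Big)^2=\frac{\theta+2+\eta}{\theta-2+\eta}=\frac{k+2}{k-2}=\frac{k^2-4}{(k-2)^2},$$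
which is not the square of a rational number.

**Step 2: the count.** We apply (1)–(3). By (6), $u-v=\frac{\theta-2+\eta}\gamma=\frac{k-2}\gamma$, so the two definitions of $p$ agree. The slices (2) are nonempty for $0\le i\le\lfloor p\rfloor$, the slices (3) for $1\le i\le\lfloor p\rfloor$, so
$$\mathrm{ehr}(T)=\sum_{i=0}^{\lfloor p\rfloor}\big(\lfloor(p-i)(\theta-1)\rfloor+1\big)-\sum_{i=1}^{\lfloor p\rfloor}\big(\lfloor(p-i)(1-\eta)\rfloor+1\big).$$
Now $(\theta-1)-(1-\eta)=k-2$ and $(p-i)(k-2)=\gamma T-i(k-2)\in\mathbb Z$. So for each $i\ge1$ the two $i$-th terms differ by exactly $(k-2)(p-i)$. The term $i=0$ is $\lfloor p(\theta-1)\rfloor+1$, and $p(\theta-1)=\frac{T}{u-v}\cdot\frac{u-v}v=\frac Tv$. This is the first formula.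

**Step 3: the error term.** We compare with (4). With $m=\lfloor p\rfloor=p-f$, $f=\{p\}$,
$$\sum_{i=1}^m(p-i)=mp-\frac{m(m+1)}2=\frac{p^2-p}2+\frac{f-f^2}2 .$$
Next $uv=\frac{(\theta-1)(1-\eta)}{\gamma^2}=\frac{k-2}{\gamma^2}$, so $\frac{k-2}2p^2=\frac{\gamma^2T^2}{2(k-2)}=\frac{T^2}{2uv}$. Also
$$\frac Tv-\frac{k-2}2p=\frac Tv-\frac{\gamma T}2=\frac Tv-\frac T2\Big(\frac1v-\frac1u\Big)=\frac12\Big(\frac1u+\frac1v\Big)T.$$
Writing $\lfloor T/v\rfloor=\frac Tv-\{\frac Tv\}$ gives the formula for $d$. Its first part $1-\{T/v\}$ lies in $(0,1]$, and $0\le f(1-f)\le\frac14$.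

**Step 4: conclusion.** $u/v$ is a quadratic surd, $\frac uv+\frac vu=k\in\mathbb Q$, $(\ast)$ fails, and $d$ is positive and bounded. So neither $d(T_i)>K\log T_i$ nor $d(T_j)<-K\log T_j$ can hold along an increasing sequence of positive integers. $\square$

**Example.** For $k=4$, $\gamma=1$: $u=\sqrt3+1$, $v=\sqrt3-1$, $p=T/2$. At $T=3$ the formula gives $\lfloor4.098\rfloor+1+2\cdot\frac12=6$. Directly: $x=0$ gives $y\le4.098$ (5 points), $x=1$ gives $y\le0.366$ (1 point).

## The corrected statement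

**Theorem 2.** Let $\theta=u/v$ be irrational with $q=\theta+\theta^{-1}\in\mathbb Q$.

* (a) If $(\ast)$ holds, i.e. $q\in\mathbb Z$ and $\frac1u+\frac1v\in\mathbb Z$, then $d$ is periodic on positive integers, hence bounded.
* (b) If $(\ast\ast)$ holds, then $d$ is bounded and positive, given by Theorem 1.
* (c) If $1,\frac1u,\frac1v$ are linearly dependent over $\mathbb Q$ and neither $(\ast)$ nor $(\ast\ast)$ holds, then $d$ is optimally $\pm\mathcal O(\log T)$.
* (d) For each fixed $\theta$ as above, $d$ is optimally $\pm\mathcal O(\log T)$ for Lebesgue-almost every $v>0$ (with $u=\theta v$).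

Both exceptional conditions force $\mathbb Q$-dependence of $1,\frac1u,\frac1v$. So in the dependent case the conjecture becomes true once "$(\ast)$ does not hold" is replaced by "neither $(\ast)$ nor $(\ast\ast)$ holds". The case of independent $1,\frac1u,\frac1v$ with $v$ in the null set excluded by (d) is not settled here.

**Example.** Scale the golden triangle: $u=2\varphi$, $v=2\varphi^{-1}$. Then $\frac1v-\frac1u=\frac12$ and $\frac1u+\frac1v=\frac{\sqrt5}2$, so (c) applies. For even $T$, $d(T)$ is the golden error at $T/2$, hence bounded. So the large values promised by (c) occur at odd $T$.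

Part (b) is Theorem 1. From now on $\theta,q$ are as in Theorem 2; $C,c>0$ are constants that may change from line to line and may depend on $u,v$ and on objects declared fixed, but not on $T,t,Y,J$ or on summation indices.

### Diophantine facts

Write $q=g/h$ in lowest terms. For integers $n\ge1$ and $m$,
$$(n\theta-m)(n\eta-m)=n^2-qnm+m^2=\frac{hn^2-gnm+hm^2}h$$
is nonzero, so its absolute value is at least $1/h$. If $m$ is the integer nearest to $n\theta$, then $|n\eta-m|\le n|\theta-\eta|+\frac12\le Cn$. The same holds with $\theta,\eta$ exchanged. Hence there is $c_\theta>0$ with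
$$\|n\theta\|,\ \|n\eta\|\ge\frac{c_\theta}n\qquad(n\ge1). \tag{7}$$

Let $p_k/q_k$ be the convergents of $\theta$ (the letter $q$ without index is always $\theta+\eta$), $a_k$ the partial quotients, $\lambda_k=q_k\theta-p_k$. Standard facts: $\lambda_k$ has sign $(-1)^k$, $|\lambda_k|<1/q_{k+1}\le1/q_k$, and $q_{k+2}\ge2q_k$. With (7), $c_\theta/q_k\le|\lambda_k|<1/q_{k+1}$, so $q_{k+1}\le q_k/c_\theta$. Thus the partial quotients $a_k$, $k\ge1$, are bounded by some integer $A$, and $q_{k+1}\le(A+1)q_k$.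

### The upper bound $d=\mathcal O(\log T)$

This step reduces (c) and (d) to lower bounds and is also used in (a). It follows from the discrepancy bound for bounded partial quotients (Kuipers–Niederreiter, *Uniform Distribution of Sequences*, Ch. 2, Thm 3.4) with Koksma's inequality. Here is a direct argument.

**Lemma 1.** Let $n=q_k$. For every real $s$, $\big|\sum_{i=1}^n\psi(s-i\theta)\big|\le4$.

*Proof.* Put $m=p_k$, $\lambda=\lambda_k$, $x_i=s-\frac{im}n$. As $\gcd(n,m)=1$, the $x_i$ are modulo $1$ the points $s+\frac in$, so $\sum\psi(x_i)=\psi(ns)$, which is at most $\frac12$ in absolute value. The actual points are $x_i-\frac{i\lambda}n$, and $|\frac{i\lambda}n|<\frac1n$. Moving a point by less than $\frac1n$ changes $\psi$ by less than $\frac1n$, plus a jump of size $1$ if an integer is crossed. Crossing requires $\|x_i\|<\frac1n$, and at most two of $n$ points equally spaced by $\frac1n$ satisfy this. The total change is at most $1+2$. $\square$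

Given $N\ge1$, take the largest $k$ with $q_k\le N<q_{k+1}\le(A+1)q_k$. Split off $\lfloor N/q_k\rfloor\le A+1$ blocks of length $q_k$, and continue with the remainder, which is less than $q_k$. At most $(A+1)(k+1)$ blocks occur, and $k\le C(1+\log N)$ because $q_{k+2}\ge2q_k$. Each block sum is at most $4$ by Lemma 1, whatever its shift. Applied to (5) this gives
$$d(T)=\mathcal O(\log T). \tag{8}$$

**Proof of (a).** Under $(\ast)$ the function $\mathrm{ehr}$ is a quasipolynomial by the result of Cristofaro-Gardiner, Li and Stanley. So on each residue class of a suitable modulus $d$ is a polynomial in $T$. By (8) it is $\mathcal O(\log T)$, hence constant on the class. Therefore $d$ is periodic. $\square$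

For (c) and (d) only the two lower bounds remain.

## Block sums: (c) when $u$ or $v$ is rational

When $u$ is rational the shift in the reversed sum can be made zero, so the direct method works. All hypotheses are symmetric in $u,v$, so let $u=p_*/r$ with $p_*,r\in\mathbb N$.

**Step 1: reduction to a sum without shift.** Let $T=p_*T'$ and $M=T/u=rT'\in\mathbb N$. Putting $i=M-x$ in the vertical slices,
$$\mathrm{ehr}(T)=\sum_{i=0}^M(\lfloor i\theta\rfloor+1)=\frac{\theta M(M+1)}2+(M+1)-\sum_{i=1}^M\{i\theta\}=\frac{\theta M^2}2+\frac{(1+\theta)M}2+1-S_M,$$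
where $S_M=\sum_{i=1}^M\psi(i\theta)$. Since $\frac{T^2}{2uv}=\frac{\theta M^2}2$ and $\frac12(\frac1u+\frac1v)T=\frac{(1+\theta)M}2$, we get $d(T)=1-S_M$. As $T$ and $M$ are proportional, it suffices to find $K>0$, arbitrarily large $M\in r\mathbb N$ with $S_M\ge K\log M$, and others with $S_M\le-K\log M$.

**Step 2: an exact block sum.** Let $\gcd(n,m)=1$, $\lambda=n\theta-m$, let $s$ be $0$ or of the sign of $\lambda$, and let $|\lambda|+|s|<\frac1n$. Then
$$\sum_{i=1}^n\psi(i\theta+s)=-\mathrm{sgn}(\lambda)\Big(\frac12-\frac{(n+1)|\lambda|}2-n|s|\Big). \tag{9}$$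
Indeed $i\theta+s=\frac{im}n+\frac{i\lambda}n+s$. For $i<n$ we have $\frac1n\le\{\frac{im}n\}\le1-\frac1n$, and the perturbation is smaller than $\frac1n$, so $\{i\theta+s\}=\{\frac{im}n\}+\frac{i\lambda}n+s$. For $i=n$ the fractional part is $\lambda+s$ if $\lambda>0$ and $1+\lambda+s$ if $\lambda<0$. Summing, the fractional parts total $\frac{n-1}2+\frac{(n+1)\lambda}2+ns$, plus $1$ if $\lambda<0$. Subtracting $\frac n2$ gives (9).

**Step 3: a positive margin for convergents.** We want the bracket in (9) bounded below. With the complete quotients $\alpha_k$, $|\lambda_k|=\frac1{\alpha_{k+1}q_k+q_{k-1}}$, so $q_k|\lambda_k|\le\frac1{\alpha_{k+1}}$. Since $\alpha_{k+1}=a_{k+1}+\frac1{\alpha_{k+2}}>1+\frac1{A+1}$, we get $q_k|\lambda_k|<\frac{A+1}{A+2}=1-\frac1{A+2}$. Put $c'=\frac1{4(A+2)}$. As $\lambda_k\to0$, for large $k$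
$$(q_k+1)|\lambda_k|\le1-2c'.$$

**Step 4: lengths divisible by $r$.** The continued fraction of $\theta$ is eventually periodic (Lagrange). The triple (position in the period, $q_k\bmod r$, $q_{k-1}\bmod r$) takes finitely many values, and each value determines the next. So it is eventually periodic. Hence there are even numbers $\ell$, as large as we like, such that for every large $k^*$ (of either parity) $q_{k^*+j\ell}\equiv\rho\pmod r$ for all $j\ge0$, with $\rho$ depending on $k^*$. Put $n_j=q_{k^*+j\ell}$. For $J$ divisible by $r$, let $M=n_1+\dots+n_J\equiv J\rho\equiv0\pmod r$.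

**Step 5: adding the blocks.** Split $1\le i\le M$ into consecutive blocks of lengths $n_J,n_{J-1},\dots,n_1$. Before the block of length $n_j$ come $n_J+\dots+n_{j+1}$ indices. So modulo $1$ this block is the sum (9) with $n=n_j$, $\lambda=\lambda_{k^*+j\ell}$ and shift $s_j=\sum_{l>j}^{J}\lambda_{k^*+l\ell}$. As $\ell$ is even, $s_j$ is $0$ or has the sign of $\lambda$. From $|\lambda_k|<1/q_k$ and $q_{k+2}\ge2q_k$, $n_j|s_j|\le\sum_{i\ge1}2^{-i\ell/2}\le\frac{c'}2$ for $\ell$ large. Then $n_j(|\lambda|+|s_j|)\le1-2c'+\frac{c'}2<1$, so (9) applies, and its bracket is at least $c'-\frac{c'}2=\frac{c'}2$. Hence $S_M\le-\frac{c'}2J$ for even $k^*$, and $S_M\ge\frac{c'}2J$ for odd $k^*$. With $k^*,\ell$ fixed, $\log M\le\log(Jn_J)=\mathcal O(J)$. Letting $J\to\infty$ through multiples of $r$ proves (c) when $u$ or $v$ is rational. $\square$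

## A Fourier expansion of $d$

When $u$ and $v$ are irrational we separate the two frequencies $\frac1u$ and $\frac1v$ hidden in (5).

**Counting functions for real arguments.** For real $t\ge0$ let $N(t)=\#\{x,y\ge0: ux+vy\le t\}$, $d(t)=N(t)-\frac{t^2}{2uv}-\frac12(\frac1u+\frac1v)t$, $N^\circ(t)=\#\{x,y\ge1: ux+vy<t\}$ (integers $x,y$). Let
$$\mathcal N(t)=\begin{cases}N(t)&t\ge0\\N^\circ(-t)&t<0\end{cases},\qquad P(t)=\frac{t^2}{2uv}+\frac12\Big(\frac1u+\frac1v\Big)t+\frac14+\frac q{12},\qquad E=\mathcal N-P.$$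
For $s>0$ the points counted by $N(s)$ but not by $N^\circ(s)$ lie on the axes, except for at most one point on the line $ux+vy=s$ (two would make $\theta$ rational). So $N(s)-N^\circ(s)=\lfloor\frac su\rfloor+\lfloor\frac sv\rfloor+1+\{0\text{ or }1\}$. For $t=-s<0$ this gives $E(t)=N(s)-(\frac1u+\frac1v)s-\frac{s^2}{2uv}+\frac12(\frac1u+\frac1v)s+\mathcal O(1)$. Therefore
$$E(t)=d(|t|)+\mathcal O(1)\qquad(t\in\mathbb R). \tag{10}$$

For a Schwartz function $w\in\mathcal S(\mathbb R)$ let $\hat w(\xi)=\int w(t)e(-\xi t)\,dt$.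

**Lemma 2.** For $w\in\mathcal S(\mathbb R)$,
$$\int Ew=\sum_{n\ne0}A_n\hat w\big(-\tfrac nu\big)+\sum_{m\ne0}B_m\hat w\big(-\tfrac mv\big),\quad A_n=\frac1{2\pi in(1-e(-n\eta))},\quad B_m=\frac1{2\pi im(1-e(-m\theta))}.$$

*Proof.* **Step 1: reduction to $w\in C_c^\infty$.** By $|1-e(-x)|=2|\sin\pi x|\ge4\|x\|$ and (7), $A_n$ and $B_m$ are bounded. So the right side converges absolutely and is continuous on $\mathcal S$. The left side is continuous because $E$ has polynomial growth. As $C_c^\infty$ is dense in $\mathcal S$, take $w\in C_c^\infty$. Put $\widetilde w(s)=\int w(t)e^{ts}\,dt$, an entire function that decreases rapidly in vertical strips, and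
$$\Xi(s)=\frac{\widetilde w(s)}{s(1-e^{-us})(1-e^{-vs})}.$$

**Step 2: the line $\mathrm{Re}\,s=1$ produces $N$.** There $\Xi=\frac{\widetilde w(s)}s\sum_{x,y\ge0}e^{-(ux+vy)s}$, absolutely. By Fourier inversion $\frac1{2\pi i}\int_{(1)}\widetilde w(s)e^{-bs}ds=w(b)$. Using $\frac1s=\int_0^\infty e^{-sr}dr$, for $b\ge0$ we get $\frac1{2\pi i}\int_{(1)}\frac{\widetilde w(s)e^{-bs}}s\,ds=\int_0^\infty w(b+r)\,dr=\int_b^\infty w$. Summing over $b=ux+vy$, $\frac1{2\pi i}\int_{(1)}\Xi=\int_0^\infty N(t)w(t)\,dt$.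

**Step 3: the line $\mathrm{Re}\,s=-1$ produces $N^\circ$.** There $\frac1{1-e^{-us}}=-\sum_{x\ge1}e^{uxs}$, so $\Xi=\frac{\widetilde w(s)}s\sum_{x,y\ge1}e^{(ux+vy)s}$. Now $\frac1s=-\int_0^\infty e^{sr}dr$, so $\frac1{2\pi i}\int_{(-1)}\frac{\widetilde w(s)e^{bs}}s\,ds=-\int_{-\infty}^{-b}w$. Hence $\frac1{2\pi i}\int_{(-1)}\Xi=-\int_{-\infty}^0N^\circ(-t)w(t)\,dt$; replacing "$\le$" by "$<$" in the count changes only countably many $t$.

**Step 4: shifting the contour.** The difference of Steps 2 and 3 is $\int\mathcal Nw$, and we want it to be the sum of the residues between the lines. The horizontal segments must vanish along some sequence of heights. The set of $y>0$ with $\|\frac{uy}{2\pi}\|<\frac18$ has density $\frac14$, and so has the one with $v$. Their union has upper density at most $\frac12$, so arbitrarily large $y$ lie outside it. At heights $\pm y$ the argument of $e^{-us}$ is at least $\frac\pi4$ away from $0$, so $|1-e^{-us}|\ge\sin\frac\pi4$, and likewise for $v$. There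 $|\Xi|\le2|\widetilde w|/|s|\to0$.

**Step 5: residues.** From $\frac1{1-e^{-us}}=\frac1{us}+\frac12+\frac{us}{12}+\cdots$,
$$\frac1{s(1-e^{-us})(1-e^{-vs})}=\frac1{uvs^3}+\frac12\Big(\frac1u+\frac1v\Big)\frac1{s^2}+\Big(\frac14+\frac q{12}\Big)\frac1s+\cdots,$$
so the residue of $\Xi$ at $0$ is $\frac{\widetilde w''(0)}{2uv}+\frac12(\frac1u+\frac1v)\widetilde w'(0)+(\frac14+\frac q{12})\widetilde w(0)=\int Pw$. The other poles $2\pi in/u$ and $2\pi im/v$ ($n,m\ne0$) are simple, and distinct as $\theta\notin\mathbb Q$. At $2\pi in/u$ the derivative of $1-e^{-us}$ is $u$, so the residue is $\frac{\widetilde w(2\pi in/u)}{2\pi in(1-e(-n\eta))}=A_n\hat w(-\frac nu)$. The other family is the same with $u,v$ exchanged. $\square$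

**Local regularity.** To evaluate $E$ at a point by smoothing we need that it does not vary much:
$$|E(t+\delta)-E(t)|\le C\big(1+|\delta|(|t|+|\delta|+1)\big)\qquad(t,\delta\in\mathbb R). \tag{11}$$
First let $t\ge0$, $\delta>0$; we claim $N(t+\delta)-N(t)\le C(1+\delta(t+\delta))$. The points counted satisfy $t<ux+vy\le t+\delta$. If $\delta\le\frac v2$, two distinct ones satisfy $|(x_1-x_2)\theta+(y_1-y_2)|<\frac\delta v\le\frac12$. Hence $x_1\ne x_2$ and $\|(x_1-x_2)\theta\|<\frac\delta v$, so $|x_1-x_2|\ge c_\theta v/\delta$ by (7). As $0\le x\le(t+\delta)/u$, there are at most $1+C\delta(t+\delta)$ points. If $\delta>\frac v2$, there are at most $(\frac{t+\delta}u+1)(\frac\delta v+1)\le C\delta(t+\delta)$. The quadratic polynomial in $d$ changes by at most $C\delta(t+\delta+1)$. So $|d(t+\delta)-d(t)|\le C(1+\delta(t+\delta+1))$. For general $t,\delta$, the numbers $|t|$ and $|t+\delta|$ differ by at most $|\delta|$, and both are at most $|t|+|\delta|$. Now (10) gives (11).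

**Real coefficients.** Put
$$C_n=\frac{\cot(\pi n\eta)}{4\pi n},\qquad C'_m=\frac{\cot(\pi m\theta)}{4\pi m}.$$
Both are even in the index. From $\frac1{1-e(-x)}=\frac12-\frac i2\cot\pi x$ we get $A_n=\frac1{4\pi in}-C_n$ and $B_m=\frac1{4\pi im}-C'_m$. From $|\cot\pi x|\le\frac1{\pi\|x\|}$ and (7),
$$|C_n|\le\frac1{4\pi^2|n|\,\|n\eta\|}\le C,\qquad |C'_m|\le\frac1{4\pi^2|m|\,\|m\theta\|}\le C. \tag{12}$$

Fix $\delta_0>0$ and a real even $\phi\in\mathcal S$ with $0\le\hat\phi\le1$, $\hat\phi$ supported in $[-\delta_0,\delta_0]$, $\hat\phi=1$ on $[-\frac{\delta_0}2,\frac{\delta_0}2]$.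

**Lemma 3.** For all $Y\ge1$ and $T\in\mathbb Z$,
$$d(|T|)=-\sum_{n\ne0}C_n\hat\phi\Big(\frac n{uY}\Big)e\Big(\frac{nT}u\Big)-\sum_{m\ne0}C'_m\hat\phi\Big(\frac m{vY}\Big)e\Big(\frac{mT}v\Big)+\mathcal O\Big(1+\frac{|T|}Y\Big).$$

*Proof.* Apply Lemma 2 to $w(s)=Y\phi(Y(s-T))$, for which $\hat w(-\xi)=e(\xi T)\hat\phi(\xi/Y)$. The left side is $\int E(T+\frac rY)\phi(r)\,dr$. Since $\int\phi=\hat\phi(0)=1$, (11) shows that it equals $E(T)+\mathcal O(1+|T|/Y)$, and $E(T)=d(|T|)+\mathcal O(1)$ by (10). On the right, the coefficients $\frac1{4\pi in}$ contribute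
$$\frac12\sum_{n\ne0}\frac{e(nT/u)}{2\pi in}\hat\phi\Big(\frac n{uY}\Big)=-\frac12\int\psi\Big(\frac Tu+\frac r{uY}\Big)\phi(r)\,dr=\mathcal O(1),$$
by $\psi(x)=-\sum_{n\ne0}\frac{e(nx)}{2\pi in}$, whose partial sums are uniformly bounded, so termwise integration is allowed. The terms $\frac1{4\pi im}$ are treated alike. $\square$

**How $(\ast)$ and $(\ast\ast)$ look here.** Let $q\in\mathbb Z$. Then $\cot(\pi n\theta)=\cot(\pi n(q-\eta))=-\cot(\pi n\eta)$, so $C'_n=-C_n$. If also $\frac1u-\frac1v\in\mathbb Z$, then $e(\frac{nT}v)=e(\frac{nT}u)$ for integers $T$. If instead $\frac1u+\frac1v\in\mathbb Z$, then $e(\frac{nT}v)=e(-\frac{nT}u)$, and $C'$ is even. In both cases the two sums in Lemma 3 cancel term by term, apart from the indices where the two cutoffs differ. We shall see that in the dependent case this is the only way the logarithm can disappear.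

## Test frequencies from units

We need many frequencies $n$ for which $C_n$ is not small, with an exactly known limit.

**Step 1: a unit acting on $\mathcal L=\mathbb Z+\mathbb Z\eta$.** Let $D=g^2-4h^2$. It is positive as $q>2$, and not a square as $\theta\notin\mathbb Q$. We have $h\eta^2=g\eta-h$ and $\sqrt D=\pm(2h\eta-g)\in\mathcal L$, and $\sqrt D\,\eta=\pm(2h\eta^2-g\eta)=\pm(g\eta-2h)\in\mathcal L$. So $\sqrt D\,\mathcal L\subset\mathcal L$. By Pell's theorem there are integers $a_0,b_0\ge1$ with $a_0^2-Db_0^2=1$. Then $\varepsilon=a_0+b_0\sqrt D>1$ has norm $1$, and $\varepsilon$ and $\varepsilon^{-1}=a_0-b_0\sqrt D$ map $\mathcal L$ into itself. So multiplication by $\varepsilon^{-1}$ is an element of $GL_2(\mathbb Z)$ in the basis $1,\eta$. Let $H\ge1$ be an integer. Since $GL_2(\mathbb Z/H)$ is finite, after replacing $\varepsilon$ by a power we may assume that this element is $\equiv I\bmod H$.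

**Step 2: the integers $n$.** Write $\varepsilon^{-j}\eta=n\eta-m=\lambda$. Since $\eta$ has coordinates $(0,1)$, $(n,m)\equiv(1,0)\bmod H$. Conjugating, $\lambda'=n\theta-m=\varepsilon^j\theta$. Hence
$$n=\frac{\lambda'-\lambda}{\theta-\eta}=\frac{\varepsilon^j\theta-\varepsilon^{-j}\eta}{\theta-\eta},\qquad n\lambda=\frac{\lambda\lambda'-\lambda^2}{\theta-\eta}=\frac{1-\lambda^2}{\theta-\eta}\longrightarrow\nu:=\frac1{\theta-\eta}\quad(j\to\infty).$$
If $n<0$, replace $(n,m,\lambda)$ by its negative; this does not change $n\lambda$.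

**Step 3: a lacunary sequence.** Take exponents $j_0+L,\ j_0+2L,\ j_0+3L,\dots$ and call the results $n_j,m_j,\lambda_j$, so $n_j\eta=m_j+\lambda_j$. Put $G=\varepsilon^L$. Since $\varepsilon^{i+L}\theta-\varepsilon^{-i-L}\eta\ge\varepsilon^L(\varepsilon^i\theta-\varepsilon^{-i}\eta)$, for $j_0$ large
$$\tfrac{|\nu|}2\le n_j|\lambda_j|\le2|\nu|,\qquad n_{j+1}\ge Gn_j,\qquad|\lambda_{j+1}|=|\lambda_j|/G,\qquad\log n_J=\mathcal O(J). \tag{13}$$
We take $L$, hence $G\ge4$, as large as we like, and then $j_0$ so large that $|\lambda_1|$ is as small as we like, in particular $|\lambda_1|\le\frac14$. Also $(n_j,m_j)\equiv\pm(1,0)\bmod H$.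

**Example.** For $\theta=\varphi^2$ the lattice is $\mathbb Z+\mathbb Z\varphi$, on which the unit $\varphi^2$ of norm $1$ acts as well. It gives $\varphi^{-4}=3\eta-1$ and $\varphi^{-6}=8\eta-3$, so $n=3,8$ with $n\lambda\approx0.438,\ 0.446$, close to $\nu=\frac1{\sqrt5}\approx0.447$.

**Step 4: combinations.** For $\sigma\in\{-1,0,1\}^J$ let $n_\sigma=\sum\sigma_jn_j$, $m_\sigma=\sum\sigma_jm_j$, $\lambda_\sigma=\sum\sigma_j\lambda_j$, $|\sigma|=\sum|\sigma_j|$. Let $\sigma\ne0$ have smallest and largest support indices $i\le j$. The terms other than $\sigma_jn_j$ add up to at most $\frac{n_j}{G-1}\le\frac{n_j}3$, and similarly for $\lambda$, so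
$$\tfrac12n_j\le|n_\sigma|\le2n_j,\qquad\tfrac12|\lambda_i|\le|\lambda_\sigma|\le2|\lambda_i|. \tag{14}$$
The $n_\sigma$ are pairwise distinct: if $n_\sigma=n_{\sigma'}$ with top differing index $j$, then $n_j\le2\sum_{l<j}n_l\le\frac23n_j$, which is impossible. As $|\lambda_\sigma|\le\frac12$, $\|n_\sigma\eta\|=|\lambda_\sigma|$. With (14) and $|\lambda_i|\ge\frac{|\nu|}{2n_i}$,
$$\frac1{4\pi^2|n_\sigma|\,|\lambda_\sigma|}\le\frac1{\pi^2n_j|\lambda_i|}\le\frac2{\pi^2|\nu|}\cdot\frac{n_i}{n_j}\le\frac2{\pi^2|\nu|}G^{-(j-i)}. \tag{15}$$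

## Riesz products as weights

**Why one frequency is not enough.** To make $d$ large with a given sign, average it against a nonnegative weight of mean $1$. The weight $1\pm\cos(2\pi n_jT/u)$ picks out one coefficient, of bounded size, and this does not exceed the $\mathcal O(1)$ in Lemma 3. The sum $1\pm\sum_{j\le J}\cos(2\pi n_jT/u)$ picks out $J$ coefficients, but it can be as negative as $1-J$. Dividing the cosine sum by $J$ restores positivity, and the result is bounded again. A product has what we need: it is nonnegative, has mean $1$, and has coefficient of size $\frac12$ at all the $n_j$ at once. The price is the extra frequencies $n_\sigma$ with $|\sigma|\ge2$, and (15) makes them cheap.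

For $\chi\in\{1,-1\}$ let
$$R(T)=\prod_{j=1}^J\Big(1+\chi\cos\frac{2\pi n_jT}u\Big)=\sum_\sigma\Big(\frac\chi2\Big)^{|\sigma|}e\Big(\frac{n_\sigma T}u\Big),\qquad0\le R\le2^J.$$

**The averages.** Let $\mathrm{sinc}(x)=\frac{\sin\pi x}{\pi x}$ and $\kappa=\mathrm{sinc}^4$. Then $\hat\kappa$ is the fourfold convolution of $1_{[-1/2,1/2]}$. It is nonnegative, supported in $[-2,2]$, zero at $\pm2$, and maximal at $0$, as $\kappa\ge0$. For an integer $Y\ge5$ put
$$\mathbb E[f]=\frac1{Y\hat\kappa(0)}\sum_{T\in\mathbb Z}\kappa\Big(\frac TY\Big)f(T),\qquad\Lambda_Y(\omega)=\mathbb E[e(\omega T)].$$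
Poisson summation gives $\sum_T\kappa(\frac TY)e(\omega T)=Y\sum_k\hat\kappa(Y(k-\omega))$, and at most one $k$ contributes. So
$$0\le\Lambda_Y\le1,\qquad\Lambda_Y(\omega)=1\ (\omega\in\mathbb Z),\qquad\Lambda_Y(\omega)=0\ \text{ if }\ \|\omega\|\ge2/Y. \tag{16}$$

**Lemma 4.** Suppose $2^J\le Y$ and $\|n_\sigma/u\|\ge2/Y$ for all $\sigma\ne0$. Then $\mathbb E[R]=1$, $\mathbb E[R(T)(1+\frac{|T|}Y)]=\mathcal O(1)$, and $\mathbb E[R(T)\,|d(|T|)|\,1_{|T|>Y^2}]=\mathcal O(1)$.

*Proof.* In $\mathbb E[R]=\sum_\sigma(\frac\chi2)^{|\sigma|}\Lambda_Y(\frac{n_\sigma}u)$ only $\sigma=0$ survives by (16), and it gives $1$.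

For the second claim we need a kernel with slower decay and narrow spectrum. Let $\kappa_2(x)=\mathrm{sinc}^2(x)+\mathrm{sinc}^2(x-\frac12)=\frac{\sin^2\pi x}{(\pi x)^2}+\frac{\cos^2\pi x}{(\pi(x-\frac12))^2}$. Since $\sin^2+\cos^2=1$, $\kappa_2(x)\ge\min\{(\pi x)^{-2},(\pi(x-\frac12))^{-2}\}\ge c(1+|x|)^{-2}$. As $\kappa(x)\le C(1+|x|)^{-4}$, $\kappa(x)(1+|x|)\le C\kappa_2(x)$. Moreover $\hat\kappa_2$ is continuous, supported in $[-1,1]$ and zero at $\pm1$. By Poisson summation $\sum_T\kappa_2(\frac TY)R(T)=Y\sum_\sigma(\frac\chi2)^{|\sigma|}\sum_k\hat\kappa_2(Y(k-\frac{n_\sigma}u))$. A nonzero term needs $\|\frac{n_\sigma}u\|<\frac1Y$, so only $\sigma=0$, $k=0$ occurs, and the sum is $Y\hat\kappa_2(0)$. Since $R\ge0$, the second claim follows.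

For the tail use $\kappa(\frac TY)\le(\frac Y{|T|})^4$, $R\le2^J\le Y$ and $|d(|T|)|\le C|T|$. The average is at most $CY^{-1}\cdot Y^5\sum_{|T|>Y^2}|T|^{-3}=\mathcal O(1)$. $\square$

Multiply Lemma 3 by $R$ and average; the sums there are finite. Under the hypotheses of Lemma 4,
$$\mathbb E[R\,d(|T|)]=\mathcal O(1)-\sum_\sigma\Big(\frac\chi2\Big)^{|\sigma|}\Big[\sum_{n\ne0}C_n\hat\phi\Big(\frac n{uY}\Big)\Lambda_Y\Big(\frac{n+n_\sigma}u\Big)+\sum_{m\ne0}C'_m\hat\phi\Big(\frac m{vY}\Big)\Lambda_Y\Big(\frac{n_\sigma}u+\frac mv\Big)\Big]. \tag{17}$$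

**Lemma 5 (from averages to values).** Fix the sequences (13). Suppose that there is $c_0>0$ such that for arbitrarily large $J$ and suitable $Y$ with $\log Y=\mathcal O(J)$, the hypotheses of Lemma 4 hold, and $\mathbb E[R\,d(|T|)]\ge c_0J$ for one choice of $\chi$, $\mathbb E[R\,d(|T|)]\le-c_0J$ for the other. Then $d$ is optimally $\pm\mathcal O(\log T)$.

*Proof.* By Lemma 4, $\mathbb E[R\,d\,1_{|T|\le Y^2}]\ge c_0J-\mathcal O(1)$ for the first choice. If $d(|T|)<\frac{c_0}2J$ for all $|T|\le Y^2$, then, as $R\ge0$ and $\mathbb E[R]=1$, this average would be at most $\frac{c_0}2J$, a contradiction for large $J$. So some integer $0\le T\le Y^2$ has $d(T)\ge\frac{c_0}2J$. Since $\log T\le2\log Y=\mathcal O(J)$ for $T\ge1$, we get $d(T)>K\log T$ with a fixed $K>0$. As $J\to\infty$, $d(T)\to\infty$ forces $T\to\infty$, so an increasing sequence can be chosen. The other sign is the same, and (8) is the upper bound. $\square$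

In both remaining proofs we need the total weight of the products. For fixed extreme indices $i<j$, each extreme coordinate contributes $2\cdot\frac12=1$ to $\sum2^{-|\sigma|}$, and each of the $j-i-1$ coordinates between contributes $1+2\cdot\frac12=2$. So these weights sum to $2^{j-i-1}$. With (15),
$$\sum_{|\sigma|\ge2}\frac{2^{-|\sigma|}}{4\pi^2|n_\sigma\lambda_\sigma|}\le\frac2{\pi^2|\nu|}\,J\sum_{l\ge1}2^{l-1}G^{-l}=\frac2{\pi^2|\nu|}\cdot\frac J{G-2}. \tag{18}$$

## Dependent reciprocals, $u$ and $v$ irrational: the rest of (c)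

**Step 1: the relation lattice.** This step describes all resonances between the frequencies $\frac1u$ and $\frac1v$. Let $\Gamma=\{(a,b)\in\mathbb Z^2:\frac au+\frac bv\in\mathbb Z\}$. It is nonzero by dependence. It does not have rank $2$, else $\frac1u,\frac1v\in\mathbb Q$. So $\Gamma=\mathbb Z(a,b)$, and $a,b\ne0$ because $u,v\notin\mathbb Q$. (For $u=2\varphi$, $v=2\varphi^{-1}$: $\frac1u=\frac{\varphi-1}2$, $\frac1v=\frac\varphi2$, and $\Gamma=\mathbb Z(2,-2)$.) Since $\frac1v(a\eta+b)$ is a nonzero integer, $\frac1v$ and $\frac1u=\frac\eta v$ lie in $F$.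

**Step 2: non-resonant frequencies stay away from integers.** Choose $D_1\in\mathbb N$ with $\frac{D_1}u,\frac{D_1}v$ algebraic integers. Let $N,M\in\mathbb Z$ with $\frac Nu+\frac Mv\notin\mathbb Z$, let $l$ be the nearest integer and $x=\frac Nu+\frac Mv-l\ne0$. Then $D_1x$ is a nonzero algebraic integer, so $|D_1x|\,|(D_1x)'|\ge1$, while $|(D_1x)'|\le C(|N|+|M|)$ because $|l|\le C(|N|+|M|)$. So there is $c_1>0$ with
$$\frac Nu+\frac Mv\notin\mathbb Z\ \Longrightarrow\ \Big\|\frac Nu+\frac Mv\Big\|\ge\frac{c_1}{|N|+|M|}. \tag{19}$$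

**Step 3: parameters.** Take $\delta_0=\frac{c_1}{4\max(u,v)}$, $H=|a|h$, and $Y=\lceil C_2n_J\rceil$, where $C_2$ does not depend on $J$ and is so large that
$$2n_J\le\frac{c_1Y}4,\qquad2n_J\le\frac{\delta_0}2uY,\qquad\frac{2|b|n_J}{|a|}\le\frac{\delta_0}2vY,\qquad2^J\le Y,\qquad Y\ge5.$$
(The fourth is possible since $n_J\ge4^{J-1}$.)

**Step 4: evaluating (17).** Where $\hat\phi\ne0$ we have $|n|\le\delta_0uY\le\frac{c_1Y}4$ and $|m|\le\delta_0vY\le\frac{c_1Y}4$, and $|n_\sigma|\le2n_J\le\frac{c_1Y}4$. So $|n+n_\sigma|$ and $|n_\sigma|+|m|$ are at most $\frac{c_1}2Y$. By (19) and (16), each $\Lambda_Y$ in (17) is $1$ or $0$ according to whether its argument is an integer. Also $\|\frac{n_\sigma}u\|\ge\frac2Y$ for $\sigma\ne0$, because $u\notin\mathbb Q$; so (17) is available. Now $\frac{n+n_\sigma}u\in\mathbb Z$ iff $n=-n_\sigma$. And $\frac{n_\sigma}u+\frac mv\in\mathbb Z$ iff $(n_\sigma,m)\in\mathbb Z(a,b)$, i.e. $a\mid n_\sigma$ and $m=\frac{bn_\sigma}a$. For $\sigma=0$ this leaves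 nothing, as $n,m\ne0$. At the surviving indices $\hat\phi=1$ by Step 3. Put $Q_n=C_n+1_{a\mid n}C'_{bn/a}$, which is even in $n$. The two $\sigma$ with $|\sigma|=1$ supported at $j$ contribute $2\cdot\frac\chi2Q_{n_j}$, so
$$\mathbb E[R\,d]=\mathcal O(1)-\chi\sum_{j\le J}Q_{n_j}-\sum_{|\sigma|\ge2}\Big(\frac\chi2\Big)^{|\sigma|}Q_{n_\sigma}. \tag{20}$$

**Step 5: the limit of $Q_{n_j}$ is not zero.** This is where $(\ast)$ and $(\ast\ast)$ enter. First $C_{n_j}=\frac{\cot\pi\lambda_j}{4\pi n_j}\to\frac1{4\pi^2\nu}$, since $n_j\lambda_j\to\nu$. Next, $n_j\equiv\pm1\bmod a$, so $a\mid n_j$ iff $|a|=1$. In that case let $m=\frac{bn_j}a$. From $\theta=q-\eta$,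
$$m\theta=\rho_j-\frac ba\lambda_j,\qquad\rho_j=\frac ba(n_jq-m_j)=\frac{b(n_jg-hm_j)}{ah}.$$
Since $(n_j,m_j)\equiv\pm(1,0)\bmod ah$, we have $n_jg-hm_j\equiv\pm g\bmod ah$, so $\rho_j\equiv\pm\frac{bq}a\bmod1$. If $\frac{bq}a\notin\mathbb Z$, then $m\theta$ stays away from integers as $\lambda_j\to0$, the cotangent is bounded, and $C'_m\to0$. If $\frac{bq}a\in\mathbb Z$, then
$$C'_m=\frac{\cot(-\pi\frac ba\lambda_j)}{4\pi bn_j/a}\to-\frac{a^2}{b^2}\cdot\frac1{4\pi^2\nu}.$$
As $|a|=1$ here,
$$Q_{n_j}\to Q_\infty:=\frac{\theta-\eta}{4\pi^2}\Big(1-\frac1{b^2}1_{\{|a|=1,\ bq\in\mathbb Z\}}\Big).$$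
$Q_\infty=0$ only if $|a|=|b|=1$ and $q\in\mathbb Z$. Then $\frac1u+\frac1v\in\mathbb Z$ or $\frac1u-\frac1v\in\mathbb Z$ with $q\in\mathbb Z$, i.e. $(\ast)$ or $(\ast\ast)$. Both are excluded, so $Q_\infty\ne0$.

**Step 6: the terms $|\sigma|\ge2$ are small.** By (12), $|C_{n_\sigma}|\le\frac1{4\pi^2|n_\sigma\lambda_\sigma|}$. Let $a\mid n_\sigma$, $m=\frac{bn_\sigma}a$. Then $ah\,m\theta=agm-ahm\eta=agm-hbn_\sigma\eta$, so $\|hbn_\sigma\eta\|\le|a|h\|m\theta\|$. And $hbn_\sigma\eta=hbm_\sigma+hb\lambda_\sigma$ with $|hb\lambda_\sigma|\le2h|b||\lambda_1|\le\frac12$ for $|\lambda_1|$ small, so $\|hbn_\sigma\eta\|=h|b||\lambda_\sigma|$. Thus $\|m\theta\|\ge\frac{|b|}{|a|}|\lambda_\sigma|$, and $|C'_m|\le\frac{a^2}{b^2}\cdot\frac1{4\pi^2|n_\sigma\lambda_\sigma|}$. By (18),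
$$\sum_{|\sigma|\ge2}2^{-|\sigma|}|Q_{n_\sigma}|\le\Big(1+\frac{a^2}{b^2}\Big)\frac2{\pi^2|\nu|}\cdot\frac J{G-2}.$$

**Step 7: choice of constants.** $\nu$ and $Q_\infty$ do not depend on $G$. Choose $L$, hence $G$, so that the last bound is at most $\frac18|Q_\infty|J$. Then choose $j_0$ so large that $|\lambda_1|$ is small enough for the above and $|Q_{n_j}-Q_\infty|\le\frac12|Q_\infty|$ for all $j\ge1$. By (20), for $\chi=-\mathrm{sgn}\,Q_\infty$ we get $\mathbb E[R\,d]\ge\frac38|Q_\infty|J-\mathcal O(1)$, and for $\chi=\mathrm{sgn}\,Q_\infty$ we get $\mathbb E[R\,d]\le-\frac38|Q_\infty|J+\mathcal O(1)$. Since $\log Y=\mathcal O(J)$ by (13), Lemma 5 proves (c). $\square$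

## Almost every $v$: proof of (d)

In the independent case (19) is not available. For almost every $v$ a Borel–Cantelli argument replaces it, at the cost of an error $\mathcal O(\log^2 2J)$ in place of $\mathcal O(1)$, still smaller than $J$.

Fix $\theta$ and sequences (13) with $H=1$, with $G\ge66$ and $j_0$ to be chosen depending only on $\theta$. Put $\tau=\frac1v$, so $\frac1u=\eta\tau$, and let $\tau$ range over a compact interval $I=[\tau_1,\tau_2]\subset(0,\infty)$. Take $\delta_0=1$ and $Y=Y_J=\lceil B^J\rceil$ with $B$ so large that $n_J\le Y^{1/8}$ and $2^J\le Y$ for large $J$.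

**Step 1: typical $\tau$.** *Claim.* For almost every $\tau\in I$ and all $J\ge J_0(\tau)$:

* (i) $\|N\eta\tau\|>\frac4Y$ for $1\le N\le Y/J^4$;
* (ii) $\|M\tau\|>\frac4Y$ for $1\le M\le Y/J^4$;
* (iii) $\|m\tau+n_\sigma\eta\tau\|>\frac2Y$ whenever $|\sigma|=s\ge1$ and $1\le|m|\le YJ^{-4}(2J)^{-2s}$.

For real $\lambda$ with $|\lambda|\tau_1>\frac4Y$ and $Y\ge8$, the set $\{\tau\in I:\|\lambda\tau\|\le\frac4Y\}$ has measure at most $C/Y$. Indeed $\lambda\tau$ is not within $\frac4Y$ of $0$. Being within $\frac4Y\le\frac12$ of a nonzero integer requires $|\lambda|\ge\frac1{2\tau_2}$; at most $C(1+|\lambda|)$ integers are relevant; each contributes an interval of length at most $\frac8{Y|\lambda|}$. In (i) and (ii), $\lambda=N\eta$ and $\lambda=M$ satisfy the hypothesis for large $J$. In (iii), $\lambda=m+n_\sigma\eta$ has $|\lambda|\ge\|n_\sigma\eta\|\ge\frac{c_\theta}{|n_\sigma|}\ge\frac{c_\theta}2Y^{-1/8}$, so it does too. The exceptional sets have measure $\mathcal O(J^{-4})$ for (i)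 and for (ii). There are at most $(2J)^s$ vectors $\sigma$ with $|\sigma|=s$, so for (iii) the measure is $\mathcal O\big(\sum_{s\ge1}(2J)^sJ^{-4}(2J)^{-2s}\big)=\mathcal O(J^{-5})$. These are summable in $J$, and Borel–Cantelli proves the claim.

**Step 2: few indices carry little mass.** *Any $B'\ge1$ distinct integers $n$ with $2^k\le|n|<2^{k+1}$ satisfy $\sum|C_n|\le C(1+\log B')$, and likewise for $C'$.* By evenness take $n>0$ (this costs a factor $2$). If $|C_n|\ge\frac1x$, then by (12) $\|n\eta\|\le y:=\frac x{4\pi^22^k}$. Two such integers differ by some $\Delta$ with $\|\Delta\eta\|\le2y$, so $|\Delta|\ge\frac{c_\theta}{2y}$ by (7). In an interval of length $2^k$ there are at most $1+2^k\frac{2y}{c_\theta}\le1+Cx$ of them. So the $i$-th largest value $\frac1x$ of $|C_n|$ has $i\le1+Cx$. This gives $\frac1x\le\frac Ci$ for $i\ge2$, and for $i=1$ use that $C_n$ is bounded. Sum over $i\le B'$.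

Now fix $\tau$ as in the claim, and let $J$ be large. By (i), $\|\frac{n_\sigma}u\|>\frac4Y$ for $\sigma\ne0$, because $1\le|n_\sigma|\le2Y^{1/8}\le Y/J^4$. So (17) holds.

**Step 3: the first inner sum of (17).** The terms $n=-n_\sigma$, $\sigma\ne0$, have $\Lambda_Y=1$ and $\hat\phi=1$, and contribute $C_{n_\sigma}$. Call $(n,\sigma)$ with $n\ne-n_\sigma$, $0<|n|\le uY$ *bad* if $\|\frac{n+n_\sigma}u\|<\frac2Y$; only bad pairs contribute otherwise. We bound their contribution.

* By (i), a bad pair has $|n+n_\sigma|>Y/J^4$, so $\frac Y{2J^4}\le|n|\le uY$. This range meets $\mathcal O(\log2J)$ dyadic blocks.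
* Each $n$ is bad for at most one $\sigma$. Otherwise $\|\frac{n_\sigma-n_{\sigma'}}u\|<\frac4Y$ with $1\le|n_\sigma-n_{\sigma'}|\le4n_J\le Y/J^4$, against (i).
* For given $\sigma$, two bad $n$ differ by more than $Y/J^4$, again by (i). So there are $\mathcal O(J^4)$ of them.

Thus at most $CJ^4(2J)^s$ integers $n$ are bad for vectors with $|\sigma|=s$, and they are distinct. By Step 2 each dyadic block contributes $\mathcal O(\log(J^4(2J)^s)+1)=\mathcal O((s+1)\log2J)$. In total the bad terms contribute at most $\sum_s2^{-s}\,\mathcal O(\log2J)\,\mathcal O((s+1)\log2J)=\mathcal O(\log^22J)$.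

**Step 4: the second inner sum of (17).** We show that it contributes only an error. Nonzero terms have $0<|m|\le vY$ and $\|\frac{n_\sigma}u+\frac mv\|=\|n_\sigma\eta\tau+m\tau\|<\frac2Y$. By (ii) when $s=0$, and by (iii) when $s\ge1$, $|m|>YJ^{-4}(2J)^{-2s}$. The range up to $vY$ meets $\mathcal O((s+1)\log2J)$ dyadic blocks. By (i) there is at most one $\sigma$ per $m$: two would again give $\|\frac{n_\sigma-n_{\sigma'}}u\|<\frac4Y$. By (ii) two such $m$ for the same $\sigma$ differ by more than $Y/J^4$, so there are $\mathcal O(J^4)$ per $\sigma$. By Step 2 the contribution is at most $\sum_s2^{-s}\,\mathcal O((s+1)^2\log^22J)=\mathcal O(\log^22J)$.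

**Step 5: conclusion.** Collecting, and using that $C_n$ is even,
$$\mathbb E[R\,d]=\mathcal O(\log^22J)-\chi\sum_{j\le J}C_{n_j}-\sum_{|\sigma|\ge2}\Big(\frac\chi2\Big)^{|\sigma|}C_{n_\sigma}.$$
Here $C_{n_j}\to C_\infty:=\frac{\theta-\eta}{4\pi^2}\ne0$. By (12) and (18) the last sum is at most $\frac{2|\theta-\eta|}{\pi^2}\cdot\frac J{G-2}\le\frac18|C_\infty|J$, because $G\ge66$. Choose $j_0$ with $|C_{n_j}-C_\infty|\le\frac12|C_\infty|$ for all $j$; like $G$, it depends only on $\theta$. Then for $\chi=\mp\mathrm{sgn}\,C_\infty$ we get $\pm\mathbb E[R\,d]\ge\frac38|C_\infty|J-\mathcal O(\log^22J)$. As $\log Y=\mathcal O(J)$, Lemma 5 shows that $d$ is optimally $\pm\mathcal O(\log T)$ for almost every $\tau\in I$. Exhausting $(0,\infty)$ by countably many compact intervals gives almost every $\tau>0$. Since $\tau\mapsto1/\tau$ preserves null sets, this is almost every $v>0$. $\blacksquare$
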